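# An $\omega$-sequence over a model without $\Sigma_2$ collection

## 1. Powers of a nonstandard number

Let $N\models\mathrm{PA}$ be nonstandard and let $c\in N$ be nonstandard. Put
$$I=\{y\in N: y<c^k\text{ for some }k\in\omega\},\qquad A=\{c^k:k\in\omega\}.$$
If $y<c^k$ and $y'<c^l$, then $yy'<c^{k+l}$ and $y+y'<2c^{\max(k,l)}\le c^{\max(k,l)+1}$. So $I$ is an initial segment of $N$ closed under $+$ and $\cdot$, and $(I,A)$ is a structure for arithmetic with one extra predicate. How much induction does it satisfy?

Recall that a $\Delta_0(A)$ formula has only bounded quantifiers $\exists y\le t$, $\forall y\le t$ and may use atoms $t\in A$. A $\Sigma_1(A)$ formula is a $\Delta_0(A)$ formula preceded by existential quantifiers.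

$\Sigma_1(A)$ induction fails in $(I,A)$. The formula $\exists y\,(y\in A\wedge y=c^k)$, in the variable $k$, holds exactly for the standard $k$. It holds at $0$, it passes from $k$ to $k+1$, and it fails at $c\in I$. But $\Sigma_1(A)$ collection holds, for the following reason.

**Lemma 1.1.** Let $N\models\mathrm{PA}$, let $A'\subseteq N$ be definable in $N$ with parameters, let $I\ne N$ be an initial segment of $N$ containing $1$ and closed under $+$ and $\cdot$, and let $A=A'\cap I$. Then $\Delta_0(A)$ induction and $\Sigma_1(A)$ collection hold in $(I,A)$.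

*Proof.* A $\Delta_0(A)$ formula with parameters in $I$ has the same truth value in $(I,A)$ as in $(N,A')$, because its quantifiers range only over elements of $I$. If such a formula holds at $x_0\in I$, then in $N$ there is a least element at which it holds. That element is at most $x_0$, so it lies in $I$. This is the least number principle for $\Delta_0(A)$, which is equivalent to induction.

For collection it is enough to treat $\Delta_0(A)$ formulas: for $\exists z\,\varphi(x,y,z)$, collect $y'$ in $\exists y,z\le y'\,\varphi(x,y,z)$. So let $(I,A)\models\forall x<a\,\exists y\,\varphi(x,y)$ with $\varphi\in\Delta_0(A)$, and let $D$ be the set of $d\in N$ with $(N,A')\models\forall x<a\,\exists y<d\,\varphi(x,y)$. Every $d\in N\setminus I$ is in $D$, so the definable set $D$ has a least element $d$. If $d\notin I$, then $d-1\notin I$ as well, so $d-1\in D$, which contradicts minimality. So $d\in I$, and $d$ is the required bound. This proves the lemma.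

In the example take $A'=\{c^k:k\in N\}$. If $c^k\in I$ then $k$ is standard, so $A=A'\cap I$.

The example is cheap, however. In $I$ the set $A$ is already defined by the $\Delta_0$ formula $\exists k\le y\,(y=c^k)$, so $A$ adds nothing, and $\exists y\,(y=c^k)$ shows that $I$ itself fails $\Sigma_1$ induction. Another way to see this: $c^k<2^c$ for each standard $k$, so $2^c\notin I$, while $\Sigma_1$ induction proves that exponentiation is total. What happens if the ground model must satisfy $\Sigma_1$ induction, so that the failure of induction really comes from $A$? And how strong must such a ground model be?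

## 2. Collection in the expansion against collection in the ground model

**Definitions.** $\mathrm I\Sigma_n$ is the $\Sigma_n$ induction scheme. $\mathrm B\Sigma_n$ is $\mathrm I\Delta_0$ plus the scheme
$$\forall x<a\,\exists y\,\varphi(x,y)\ \to\ \exists b\,\forall x<a\,\exists y<b\,\varphi(x,y)\qquad(\varphi\in\Sigma_n).$$
Both are taken over the usual basic axioms, and parameters from the model are allowed. For $A\subseteq M$, $\mathrm I\Sigma_1(A)$ is induction for $\Sigma_1(A)$ formulas, and $\mathrm B\Sigma_1(A)$ is $\mathrm I\Delta_0(A)$ plus collection for $\Sigma_1(A)$ formulas, again with parameters. As a textbook fact, $\mathrm I\Sigma_{n+1}\Rightarrow\mathrm B\Sigma_{n+1}\Rightarrow\mathrm I\Sigma_n$. So $\mathrm B\Sigma_2$ is the next theory above $\mathrm I\Sigma_1$ in this list.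

The question, from Leszek Aleksander Kołodziejczyk, Katarzyna W. Kowalik, Keita Yokoyama, "How strong is Ramsey's theorem if infinity can be weak?", arXiv:2011.02550 (2020), is this. Does there exist a model $M\models\mathrm I\Sigma_1+\neg\mathrm B\Sigma_2$ that can be expanded to $(M,A)\models\mathrm B\Sigma_1(A)+\neg\mathrm I\Sigma_1(A)$? The answer is yes.

**Theorem A.** There is a countable $M\models\mathrm I\Sigma_1+\neg\mathrm B\Sigma_2$ and a cofinal $A\subseteq M$ of order type $\omega$ with $(M,A)\models\mathrm B\Sigma_1(A)+\neg\mathrm I\Sigma_1(A)$.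

Two further results, not needed for the answer, are proved at the end.

**Theorem B.** For every $n\ge1$ there is a countable $M\models\mathrm I\Sigma_n+\neg\mathrm B\Sigma_{n+1}$ and a cofinal $A\subseteq M$ of order type $\omega$ with $(M,A)\models\mathrm B\Sigma_1(A)+\neg\mathrm I\Sigma_1(A)$.

**Theorem C.** Suppose $M\models\mathrm I\Sigma_1$, $(M,A)\models\mathrm B\Sigma_1(A)$, the standard cut $\omega\ne M$ is $\Sigma_1(A)$-definable with parameters, and $\mathrm{SSy}(M)$ is closed under Turing jump. Then $M\models\mathrm B\Sigma_2$.

($\mathrm{SSy}$ is defined in Section 3.) Two trivial cases can be discarded. If $M=\omega$, all induction holds for every $A$. If $M\models\mathrm I\Sigma_1$ and $A$ is $\Delta_1$-definable in $M$, then $\mathrm B\Sigma_1$ turns every $\Delta_0(A)$ formula into a $\Delta_1$ formula, so $\Sigma_1(A)$ formulas are $\Sigma_1$ and $\mathrm I\Sigma_1(A)$ holds. So $M$ must be nonstandard and $A$ must be genuinely new.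

A second unary predicate $S$ will be carried along, with $L$ the language of arithmetic and $L_S=L\cup\{S\}$. It matters only for Theorem B. **For Theorem A read $S=\emptyset$ and erase $S$ everywhere.** For a substructure $K$, $(K,S)$ means $(K,S\cap K)$.

Cofinal sets of type $\omega$, that is $A=\{d_0<d_1<\cdots\}$ cofinal in $M$, give two of the requirements for free.

**Lemma 2.1.** Let $(M,S)\models\mathrm I\Sigma_1(S)$ be nonstandard and let $A=\{d_0<d_1<\cdots\}$ be cofinal of order type $\omega$. Then $(M,S,A)\models\mathrm I\Delta_0(S,A)$, and $\omega$ is $\Sigma_1(A)$-definable in $(M,A)$. In particular $\mathrm I\Sigma_1(A)$ fails.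

*Proof.* Let $\varphi(\bar x)$ be a $\Delta_0(S,A)$ formula. Its terms are polynomials with natural coefficients and its quantifiers are bounded by such terms. Substituting bounds into each other gives an $L$-term $\tau(\bar x)$, monotone in each variable, such that evaluating $\varphi$ at $\bar x$ asks about membership in $A$ only for elements $\le\tau(\bar x)$. Hence:

(1) if $\tau(\bar x)<d_r$, then replacing each atom $t\in A$ in $\varphi$ by $\bigvee_{i\le r}t=d_i$ gives a $\Delta_0(S)$ formula with the same truth value at $\bar x$ and at all tuples coordinatewise below $\bar x$.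

Suppose $\varphi(x,\bar e)$ holds at $x_0$. Choose $r$ with $\tau(x_0,\bar e)<d_r$. By (1), on $[0,x_0]$ the formula agrees with a $\Delta_0(S)$ formula, and $\mathrm I\Delta_0(S)$ provides a least solution. This proves $\mathrm I\Delta_0(S,A)$.

Now consider the $\Sigma_1(A)$ formula in $n$: "some $u$ codes a strictly increasing sequence of length $n$ of elements of $A$". It holds for standard $n$. If it held for a nonstandard $n$ with witness $u$, the entries of $u$ at standard places would be infinitely many elements of $A\cap[0,u]$, but this set is finite. So the formula defines $\omega$, a proper subset of $M$ that contains $0$ and is closed under successor. This proves the lemma.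

So only collection is at stake, and it can fail badly.

**Example 2.2.** Let $M\models\mathrm I\Sigma_1$ be countable, let $a\in M$ be nonstandard, and list $[0,a)=\{x_0,x_1,\dots\}$ without repetition and $M=\{m_0,m_1,\dots\}$. Choose $d_j=\langle x_j,t\rangle$ with $t$ so large that $d_j$ exceeds $m_j$ and $d_{j-1}$. Then $A=\{d_j:j\in\omega\}$ is cofinal of type $\omega$ and every $x<a$ is the first coordinate of some $y\in A$. A bound $b$ for these $y$ would put infinitely many elements into $A\cap[0,b]$, since different $x$ need different $y$. So $\mathrm B\Sigma_1(A)$ fails.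

## 3. Textbook facts on $\mathrm I\Sigma_1(S)$

$\langle\cdot,\cdot\rangle$ is the Cantor pairing bijection, with projections $\pi_0,\pi_1$, and $\langle x,y\rangle\le(x+y+1)^2$. $(w)_j$ is the $j$-th entry of the sequence coded by $w$, and $(w)_j\le w$. "$n\in x$" is the $\Delta_0$ Ackermann relation (the $n$-th binary digit of $x$ is $1$). The basic axioms are $\Pi_1$. LNP is the least number principle.

The following facts are in Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*, Ch. I, and they relativize to $S$. Over $\mathrm I\Delta_0(S)$, $\mathrm I\Sigma_1(S)$ is equivalent to LNP for $\Sigma_1(S)$ and to LNP for $\Pi_1(S)$. It proves the totality of exponentiation and $\mathrm B\Sigma_1(S)$. It proves that a $\Sigma_1(S)$-definable subset of $[0,a)$ is coded by some $z<2^a$. It also proves the next two facts.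

**(SC)** For $\delta\in\Delta_0(S)$: $\forall b\,\exists s\,\forall\bar x<b\,(\exists z\,\delta(\bar x,z)\to\exists z<s\,\delta(\bar x,z))$. Indeed, code the set $\{\bar x<b:\exists z\,\delta\}$ and apply $\mathrm B\Sigma_1(S)$ to its elements.

**(Tr)** There is a truth definition for $\Delta_0(S)$ formulas under an assignment given by a coded sequence. It is provably $\Delta_1(S)$, correct for standard formulas, and false on numbers that are not codes of formulas.

**Definition.** $\Sigma_0(\Sigma_1(S))$ is the closure of $\Sigma_1(S)$ under Boolean operations and bounded quantifiers. For example, "$s$ is the least number with $\exists z\,\delta(s,z)$" is $\Sigma_0(\Sigma_1(S))$, being $\exists z\,\delta(s,z)\wedge\forall s'<s\,\neg\exists z\,\delta(s',z)$.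

**(F)** Let $\psi$ be $\Sigma_0(\Sigma_1(S))$ with its parameters below $b$. Its bounded variables stay below some $b'\ge b$, a fixed term in $b$. Let $\exists z\,\delta_i$ be the finitely many $\Sigma_1(S)$ formulas from which $\psi$ is built, and take by (SC) a common $s$ for the range below $b'$. On this range $\psi$ is equivalent to the $\Delta_0(S)$ formula $\psi^s$ in which each $\exists z\,\delta_i$ is replaced by $\exists z<s\,\delta_i$. So $\mathrm I\Sigma_1(S)$ proves LNP for $\Sigma_0(\Sigma_1(S))$, and that bounded $\Sigma_0(\Sigma_1(S))$ sets are coded. Moreover it proves $\psi$ equivalent to the $\Sigma_2(S)$ formula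
$$\exists s\Big[\bigwedge_i\forall\bar x<b'\,\forall z\,\big(\delta_i(\bar x,z)\to\exists z'<s\,\delta_i(\bar x,z')\big)\wedge\psi^s\Big].$$
Applied to $\neg\psi$, this shows that $\psi$ is also $\Pi_2(S)$. Consequently, if $X\subseteq Y$ are models of $\mathrm I\Sigma_1(S)$ and $X\prec_{\Sigma_2(S)}Y$, then $\Sigma_0(\Sigma_1(S))$ formulas are absolute between $X$ and $Y$.

**Definition.** $\mathrm{SSy}(M)=\{\{n\in\omega:M\models n\in x\}:x\in M\}$, the standard system of $M$. For instance the set of even numbers is in $\mathrm{SSy}(M)$ for every nonstandard $M\models\mathrm I\Sigma_1$: take $x$ coding $\{n<a:n\text{ even}\}$ with $a$ nonstandard.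

From now on $(N,S)$ is a countable nonstandard structure satisfying the basic axioms and induction for all $L_S$-formulas. For Theorem A this is just a countable nonstandard model of $\mathrm{PA}$.

## 4. A $\Sigma_1$-elementary cut

We first repeat the example of Section 1 with a sequence that grows fast enough to give $\mathrm I\Sigma_1$. Let $T(e,x,y)$ say "$e$ codes a $\Delta_0(S)$ formula with two free variables that is true at $(x,y)$". By (Tr) it has equivalent $\Sigma_1(S)$ and $\Pi_1(S)$ forms. Let
$$Bd(b,s):\quad s>b\ \wedge\ \forall e,x\le b\,\big(\exists y<s\,T(e,x,y)\ \vee\ \forall y\,\neg T(e,x,y)\big),$$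
a $\Sigma_0(\Sigma_1(S))$ formula. For every $b\in N$ some $s$ satisfies $Bd(b,s)$, by (SC). Let $c_0\in N$ be nonstandard, let $c_{m+1}$ be the least $s$ with $N\models Bd(c_m,s)$, and let $J=\{y\in N:y<c_m\text{ for some }m\in\omega\}$.

**Proposition 4.1.** $J$ is an initial segment of $N$ closed under $+$, $\cdot$ and pairing. $\Sigma_0(\Sigma_1(S))$ formulas are absolute between $J$ and $N$. $(J,S)\models\mathrm I\Sigma_1(S)$, and $c_{m+1}$ is the least $s$ with $J\models Bd(c_m,s)$.

**Step 1: closure.** We show that values of polynomials stay in $J$. Codes of standard formulas are standard, hence $\le c_0$. Apply $Bd(c_m,c_{m+1})$ to the formula $y=(2x+1)^2$: for $x\le c_m$ there is a $y$, so there is one below $c_{m+1}$, that is $(2x+1)^2<c_{m+1}$. Since $x+y$, $xy$ and $\langle x,y\rangle\le(x+y+1)^2$ are all at most $(2c_m+1)^2$ for $x,y\le c_m$, closure follows. Hence $\Delta_0(S)$ formulas are absolute between $J$ and $N$.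

**Step 2: elementarity.** We show that true $\Sigma_1(S)$ statements about $J$ have witnesses in $J$. Let $\bar x\in J$ and $N\models\exists y\,\delta(\bar x,y)$ with $\delta\in\Delta_0(S)$. Code $\bar x$ by one element $x\le c_m$. The formula obtained from $\delta$ by decoding $x$ has a standard code, so $Bd(c_m,c_{m+1})$ provides a witness below $c_{m+1}$. So $J\prec_{\Sigma_1(S)}N$. Since $J$ is an initial segment, bounded quantifiers mean the same in both structures, and $\Sigma_0(\Sigma_1(S))$ formulas are absolute.

**Step 3: induction.** We check LNP for $\Sigma_1(S)$ in $J$. If a $\Sigma_1(S)$ formula with parameters in $J$ holds at $x\in J$ in $J$, it holds at $x$ in $N$. The least solution in $N$ is $\le x$, so it lies in $J$ and is a solution in $J$. The basic axioms are $\Pi_1$ and pass to $J$. So $(J,S)\models\mathrm I\Sigma_1(S)$. The last assertion is absoluteness of the formula "$s$ is least with $Bd(c_m,s)$". This proves the proposition.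

Is $J$ already an answer? It has everything except the failure of $\mathrm B\Sigma_2$.

**Proposition 4.2.** Let $S=\emptyset$ and $A=\{c_m:m\in\omega\}$. Then $(J,A)\models\mathrm B\Sigma_1(A)+\neg\mathrm I\Sigma_1(A)$, but $J\models\mathrm B\Sigma_2$.

*Proof.* Induction in $N$ shows that the recursion defining $c_m$ runs through all $m\in N$ and gives a definable strictly increasing function on $N$, whose values we also denote $c_m$. For nonstandard $m$ we have $c_m\notin J$. So $J\ne N$ and $A=\{c_m:m\in N\}\cap J$. Lemma 1.1 gives $\mathrm B\Sigma_1(A)$, and Lemma 2.1 gives $\neg\mathrm I\Sigma_1(A)$.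

By pairing, $\Sigma_2$ collection reduces to $\Pi_1$ collection. Let $J\models\forall x<a\,\exists w\,\forall z\,\theta(x,w,z)$ with $\theta\in\Delta_0$. Since $J\prec_{\Sigma_1}N$, each $d\in N\setminus J$ satisfies $N\models\forall x<a\,\exists w<d\,\forall z\,\theta$. As in Lemma 1.1, the least such $d$ in $N$ lies in $J$. The witnesses $w<d$ lie in $J$, and $\forall z\,\theta$ passes down to $J$. So $d$ is a bound in $J$. This proves the proposition.

This is where the cut method stops. We got $\mathrm I\Sigma_1$ from $\Sigma_1$-elementarity in a proper end extension, and exactly that forces $\mathrm B\Sigma_2$.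

## 5. The $\Sigma_2$-definable elements of the cut

To destroy $\mathrm B\Sigma_2$, thin $J$ out. Let $K$ be the set of elements of $J$ definable in $(J,S)$ by a $\Sigma_2(S)$ formula with parameter $c_0$.

**Proposition 5.1.** $K\prec_{\Sigma_2(S)}J$ and $(K,S)\models\mathrm I\Sigma_1(S)$. An element of $J$ that is the unique solution in $J$ of a $\Sigma_0(\Sigma_1(S))$ formula with parameters in $K$ lies in $K$. All $c_m$ lie in $K$ and they are cofinal in $K$. $K$ is countable and nonstandard.

**Step 1: elementarity.** We show that $\Sigma_2(S)$ statements about $K$ have witnesses in $K$. Let $\bar e\in K$, with $e_i$ defined by the $\Sigma_2(S)$ formula $\sigma_i(\cdot,c_0)$, and let $J\models\exists w\,\forall z\,\delta(w,z,\bar e)$ with $\delta\in\Delta_0(S)$. By $\Pi_1(S)$-LNP there is a least such $w$. It is defined in $J$ by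
$$\exists\bar e\,\Big(\bigwedge_i\sigma_i(e_i,c_0)\wedge\forall z\,\delta(w,z,\bar e)\wedge\exists u\,\forall w'<w\,\exists z<u\,\neg\delta(w',z,\bar e)\Big).$$
The last conjunct says that no $w'<w$ works, and it uses $\mathrm B\Sigma_1(S)$ to find a common $u$. The whole formula is $\Sigma_2(S)$, so $w\in K$.

Used with a dummy $z$, this says that when a $\Delta_0(S)$ formula with parameters in $K$ has a solution in $J$, its least solution is in $K$. So $K$ contains the constants and is closed under $+,\cdot$. By the Tarski–Vaught argument for bounded quantifiers $K\prec_{\Delta_0(S)}J$, and then $K\prec_{\Sigma_1(S)}J$. For $\Sigma_2(S)$: if $J\models\exists w\,\forall z\,\delta$, the least $w$ is in $K$ and $\forall z\,\delta$ passes down to $K$. If $K\models\forall z\,\delta(w,z,\bar e)$, then $J$ satisfies it too, by $\Sigma_1(S)$-elementarity.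

**Step 2: induction.** We show that LNP passes down. LNP for $\exists u\,\theta(x,u,\bar p)$ with $\theta\in\Delta_0(S)$ is the sentence
$$\forall\bar p,x,u_0\big(\theta(x,u_0,\bar p)\to\exists x'\le x\,\exists u\,[\theta(x',u,\bar p)\wedge\forall x''<x'\,\forall u'\,\neg\theta(x'',u',\bar p)]\big).$$
It is $\Pi_3(S)$, and true $\Pi_3(S)$ sentences pass from $J$ to $K$ because $K\prec_{\Sigma_2(S)}J$. The basic axioms pass as well.

**Step 3: definable elements.** We find the $c_m$ in $K$. Let $y$ be the unique solution in $J$ of a $\Sigma_0(\Sigma_1(S))$ formula $\psi$ with parameters in $K$. By (F), $\psi$ is $\Sigma_2(S)$ in $J$. Since $J$ has a solution, some $y'\in K$ satisfies the $\Sigma_2(S)$ form in $K$, hence in $J$. So $y=y'\in K$. By definition $c_0\in K$, and $c_{m+1}$ is the unique solution of "$s$ is least with $Bd(c_m,s)$". By induction all $c_m\in K$. They are cofinal in $J\supseteq K$. $K$ is countable because there are countably many formulas. This proves the proposition.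

For later use, put
$$V(e,u):\quad\forall z\,T(e,\langle u,c_0\rangle,z),$$
a $\Pi_1(S)$ formula. It lets us handle all elements of $K$ uniformly:

(2) for each $x\in K$ there is a standard $e$ such that the least $u\in J$ with $J\models V(e,u)$ exists and has $\pi_0(u)=x$.

Indeed, $x$ is the unique element with $J\models\exists w\,\forall z\,\delta(x,w,z,c_0)$ for some $\delta\in\Delta_0(S)$. Let $u$ be least with $J\models\forall z\,\delta(\pi_0(u),\pi_1(u),z,c_0)$. Then $\pi_0(u)$ satisfies the defining formula, so $\pi_0(u)=x$. Let $e$ code the formula in $(p,z)$ that decodes $p=\langle u,c_0\rangle$ and asserts $\delta(\pi_0(u),\pi_1(u),z,c_0)$.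

We shall see in Section 6 that $K$ fails $\mathrm B\Sigma_2(S)$. So try the old sequence in the new model.

**Proposition 5.2.** Let $S=\emptyset$ and $A=\{c_m:m\in\omega\}$. Then $\mathrm B\Sigma_1(A)$ fails in $(K,A)$.

*Proof.* For standard $e$ coding a formula and $u\le c_m$ we have $\langle u,c_0\rangle\le(2c_m+1)^2<c_{m+1}$. So $Bd(c_{m+1},c_{m+2})$, applied to the negation of the formula coded by $e$, shows that $V(e,u)$ is equivalent in $J$ to $\forall z<c_{m+2}\,T(e,\langle u,c_0\rangle,z)$. By (2), for every $x<c_0$ in $K$ there are $e,w,d,d',d'',u$ such that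

- $w$ codes a strictly increasing sequence of length $e+1$ of elements of $A$;
- $d<d'<d''$ are consecutive elements of $A$;
- $u\le d$, $\pi_0(u)=x$, and $u$ is the least number with $\forall z<d''\,T(e,\langle u,c_0\rangle,z)$.

Here take $d=c_m\ge u$. The element $u$ is in $K$ by Proposition 5.1, and the third condition is $\Delta_1$ by $\mathrm B\Sigma_1$, hence absolute between $K$ and $J$. So the three conditions together form a $\Sigma_1(A)$ formula. If $\mathrm B\Sigma_1(A)$ held, one $y_0$ would bound the required $e,w,d,d',d'',u$ for all $x<c_0$. Let $k$ be the number of elements of $A\cap[0,y_0]$, a standard number. Then $e+1\le k$, there are at most $k$ choices for $d$, and $e,d$ determine $d''$, then $u$, then $x$. So there are at most $k^2$ numbers $x<c_0$, but $c_0$ is nonstandard. This contradiction proves the proposition.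

The two attempts fail in opposite ways. $J$ is rich enough for collection with $A$ but has $\mathrm B\Sigma_2$; $K$ is so thin that collection with $A$ fails. We shall enlarge $K$ *cofinally* to a model $M$ that realizes enough types for collection. The danger is that the failure of $\mathrm B\Sigma_2$ disappears. A counting argument as in Proposition 5.2 does not survive the addition of infinitely many elements below $c_0$. So we first express the failure of $\mathrm B\Sigma_2$ in $K$ by a set of *standard* numbers.

## 6. A set that $\Sigma_2$ collection would force to be coded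

We define a set $Z\subseteq\omega$ that diagonalizes against all elements of $K$ and whose membership is governed by one $\Sigma_0(\Sigma_1(S))$ relation. Let $\rho(n,v)$ say: $n=\langle e,m\rangle$, $v=2w+i$ with $i\le1$, $w$ codes a sequence of length $m+1$ with $(w)_0=c_0$, for all $j<m$ the number $(w)_{j+1}$ is the least $s$ with $Bd((w)_j,s)$, and
$$i=1\ \leftrightarrow\ \exists u\le(w)_m\,\big(V(e,u)\wedge\forall u'<u\,\neg V(e,u')\wedge n\notin\pi_0(u)\big).\qquad(3)$$
Let $\lambda(n,v)$ be $\rho(n,v)\wedge\forall v'<v\,\neg\rho(n,v')$. Both formulas are $\Sigma_0(\Sigma_1(S))$ with parameter $c_0$, and for each $n$ at most one $v$ satisfies $\lambda(n,v)$.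

Let $n=\langle e,m\rangle$ be standard. By absoluteness between $K$ and $J$ (fact (F)), $K\models\rho(n,v)$ forces $(w)_j=c_j$ for $j\le m$. Such a $v$ exists in $K$, since the standard finite sequence $(c_0,\dots,c_m)$ is coded in $K$. By LNP there is a unique $v_n\in K$ with $K\models\lambda(n,v_n)$. Put
$$Z=\{n\in\omega:v_n\text{ is odd}\}.$$

**Lemma 6.1.** $Z\notin\mathrm{SSy}(K)$.

*Proof.* Let $x\in K$ and take $e$ and $u$ as in (2). Choose $m\in\omega$ with $u\le c_m$ and put $n=\langle e,m\rangle$. The right-hand side of (3), with $(w)_m=c_m$, is $\Sigma_0(\Sigma_1(S))$, so it has the same truth value in $K$ as in $J$. In $J$ the only possible witness is our $u$, and $\pi_0(u)=x$, so it says $n\notin x$. Hence $n\in Z\iff n\notin x$, and $x$ does not code $Z$. This proves the lemma.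

**Lemma 6.2.** Let $(X,S)\models\mathrm I\Sigma_1(S)$ be an $L_S$-structure extending $K$, with $X\models\lambda(n,v_n)$ for all $n\in\omega$. If $(X,S)\models\mathrm B\Sigma_2(S)$, then $Z\in\mathrm{SSy}(X)$.

*Proof.* Let $a\in X$ be nonstandard.

Suppose first that for every $z<2^a$ there are $n<a$ and $v$ with $\lambda(n,v)$ and $(n\in z\leftrightarrow v\text{ even})$. By (F) the relation $\exists n<a\,[\lambda(n,v)\wedge(n\in z\leftrightarrow v\text{ even})]$ between $z$ and $v$ is $\Sigma_2(S)$. So $\mathrm B\Sigma_2(S)$ gives $b$ such that some $v<b$ always suffices. By (F) let $z<2^a$ code $\{n<a:\exists v<b\,(\lambda(n,v)\wedge v\text{ odd})\}$, and take $n<a$ and $v<b$ for this $z$. If $v$ is even, then $n\in z$, so $\lambda(n,v')$ for some odd $v'$; uniqueness gives $v'=v$, a contradiction. If $v$ is odd, then $n\in z$ by the definition of $z$, while the choice of $n,v$ gives $n\notin z$, a contradiction.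

So some $z<2^a$ is such that for all $n<a$ and all $v$, $\lambda(n,v)$ implies $(n\in z\leftrightarrow v\text{ odd})$. Taking $n\in\omega$ and $v=v_n$ we get $n\in z\iff n\in Z$. This proves the lemma.

With $X=K$ the two lemmas show that $K$ fails $\mathrm B\Sigma_2(S)$. For an extension $M$ of $K$ the target is now clear: preserve $\mathrm I\Sigma_1(S)$ and $\lambda(n,v_n)$, and keep $Z$ out of $\mathrm{SSy}(M)$. The way to keep $Z$ out is computability. Every element of $M$ will have a name occurring in some stage of a diagram of $M$, the set it codes will be computable from that stage, and no stage will compute $Z$. The types we must realize for collection will be computable from stages, and realizing one amounts to choosing a member of a $\Pi^0_1$ class.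

## 7. A diagram of $K$ that does not compute $Z$

For an enumeration $(b_i)_{i\in\omega}$ of $K$ let $L_0=L_S\cup\{b_i:i\in\omega\}$, and let $p_0$ be the set of $\Delta_0(S)$ sentences of $L_0$ true in $K$. We identify sets of sentences with sets of Gödel numbers. The enumeration matters: if it is arranged that $b_{2n}=b_{2n+1}$ exactly when $n\in Z$ (use up one or two fresh elements of $K$ at each $n$), then $p_0$ computes $Z$. So we choose it with care, using only $Z\notin\mathrm{SSy}(K)$.

**Lemma 7.1.** There is a surjective enumeration $(b_i)_{i\in\omega}$ of $K$ with $Z\not\le_Tp_0$.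

*Proof.* We build finite initial segments $\bar\beta\in K^{<\omega}$. At step $e$ we first extend the current $\bar\beta$ to ensure $\Phi_e^{p_0}\ne Z$, then append the $e$-th element of $K$ in some fixed listing. Write $\Phi_e^{\bar\beta}(n){\downarrow}=v$ if the computation halts with output $v$, where all queries to $\Delta_0(S)$ sentences of $L_0$ mention only $b_i$ with $i<|\bar\beta|$ and are answered by truth in $K$, and all other queries are answered "no".

(a) If some $\bar\beta'\supseteq\bar\beta$ and $n$ satisfy $\Phi_e^{\bar\beta'}(n){\downarrow}\ne Z(n)$, pass to $\bar\beta'$. The computation remains valid for $p_0$, so $\Phi_e^{p_0}(n)\ne Z(n)$.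

(b) If for some $n$ no extension of $\bar\beta$ makes $\Phi_e(n)$ converge, do nothing. Then $\Phi_e^{p_0}(n)$ diverges, since a convergent computation mentions only finitely many $b_i$.

Suppose neither (a) nor (b) applies. Let $\Psi(n,v,l)$ say: there are a sequence code $s$ extending $\bar\beta$ and a halting computation $h\le l$ of machine $e$ on $n$ with output $v$, such that every query in $h$ that is a $\Delta_0(S)$ sentence of $L_0$ has indices $<\mathrm{lh}(s)$ and is answered according to (Tr) under $b_i\mapsto(s)_i$, and all other queries are answered "no". Since the truth definition is $\Delta_1(S)$ and $\mathrm B\Sigma_1(S)$ holds in $K$, $\Psi$ is a $\Sigma_1(S)$ formula in $K$.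

For standard $n,v,l$, a witnessing $h$ is standard and mentions only finitely many standard indices, so $s$ may be truncated to a standard length. Hence $K\models\Psi(n,v,l)$ iff there is a genuine finite extension $\bar\beta'$ of $\bar\beta$ with $\Phi_e^{\bar\beta'}(n)=v$ via a computation with code $\le l$. Since (a) and (b) fail, for each standard $n$ some extension converges and every converging one gives $Z(n)$. So $\Psi(n,Z(n),l)$ holds for some standard $l$, and $\Psi(n,1-Z(n),l)$ fails for all standard $l$.

Let $d\in K$ be nonstandard. Let $X\in K$ code $\{\langle n,v,l\rangle:n,l<d,\ v<2,\ \Psi(n,v,l)\}$, a bounded $\Sigma_1(S)$ set, and let $x\in K$ code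
$$\{n<d:\exists l<d\,[\langle n,1,l\rangle\in X\wedge\forall l'\le l\ \langle n,0,l'\rangle\notin X]\}.$$
If $n\in Z$ is standard, a standard $l$ with $\langle n,1,l\rangle\in X$ shows $n\in x$. If $n\notin Z$ is standard, there is a standard $l_0$ with $\langle n,0,l_0\rangle\in X$, while every $l$ with $\langle n,1,l\rangle\in X$ is nonstandard, hence above $l_0$; so $n\notin x$. Thus $x$ codes $Z$, contradicting Lemma 6.1. So (a) or (b) applies at every step. This proves the lemma.

Fix such an enumeration. The second tool from computability concerns $\Pi^0_1(p)$ classes, that is, sets of infinite paths through $p$-computable binary trees. For example, the sets $r\subseteq\omega$ containing a given $p$-computable set form a $\Pi^0_1(p)$ class.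

**Lemma 7.2 (cone avoidance; Jockusch–Soare).** If $Z\not\le_Tp$ and $P\subseteq2^\omega$ is a nonempty $\Pi^0_1(p)$ class, then some $q\in P$ has $Z\not\le_Tp\oplus q$.

*Proof.* Start with an infinite $p$-computable binary tree whose paths are the elements of $P$. Suppose we have an infinite $p$-computable subtree $T'$, and let $e$ be given. For each $n$ consider
$$T'_n=\{\tau\in T':\neg(\Phi_{e,|\tau|}^{p\oplus\tau}(n){\downarrow}=Z(n))\},$$
where $\Phi_{e,|\tau|}^{p\oplus\tau}$ runs $|\tau|$ steps and uses only the bits $\tau$ has. A convergence along $\tau$ persists along longer strings, so $T'_n$ is a subtree. It is $p$-computable, since $Z(n)$ is one fixed bit. If $T'_n$ is infinite for some $n$, pass to it; then no path $q$ through it has $\Phi_e^{p\oplus q}=Z$.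

This must happen for some $n$. Otherwise each $T'_n$ is finite, so for every $n$ one can find, computably in $p$, a level and a value $v$ such that all $\tau\in T'$ at that level give $\Phi_{e,|\tau|}^{p\oplus\tau}(n)=v$. Take an infinite path of $T'$: its initial segment at that level gives $v$, and its long initial segments lie outside $T'_n$ and give $Z(n)$. By persistence $v=Z(n)$. So $Z\le_Tp$, a contradiction.

Do this for $e=0,1,2,\dots$ in turn. The path sets are nonempty, closed and decreasing, so by compactness some $q$ lies in all of them. This proves the lemma.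

## 8. The cofinal extension $M$

Let $L_k=L_0\cup\{x_j:j<k\}$ with new constants $x_j$.

**Definition.** A set of sentences of $L_k$ (possibly with one further constant) is *f.s.* if each finite subset is satisfied in $K$ under the given interpretation of the $b_i$ and some interpretation of the other constants in $K$. A set of $\Delta_0(S)$ sentences of $L_k$ is *complete* if it contains $\varphi$ or $\neg\varphi$ for each such sentence $\varphi$.

We construct $p_0\subseteq p_1\subseteq\cdots$ such that $p_k$ is a complete f.s. set of $\Delta_0(S)$ sentences of $L_k$, for each $j<k$ some sentence $x_j<b_i$ is in $p_k$, and $Z\not\le_Tp_k$. For $k=0$ this is Lemma 7.1. By completeness and f.s., for $k\le k'$ the sentences of $L_k$ in $p_{k'}$ are exactly those of $p_k$. In particular $p_k\le_Tp_{k'}$.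

**Definition.** A *task* for $k$ is a $p_k$-computable set $q(x)$ of $\Delta_0(S)$ formulas over $L_k$ that contains some formula $x<b_i$ and for which $p_k\cup q(x)$ is f.s., with $x$ treated as a new constant.

For example, if $b_l$ is nonstandard, then $\{x<b_l\}\cup\{x\ne b_i:i\in\omega\}$ is a task for $0$. It is computable, and any finite part is satisfiable because $[0,b_l)$ is infinite in $K$. Carrying it out puts a new element below $b_l$.

There are countably many tasks for each $k$. By dovetailing, we arrange that each task for each $k$ is treated at some stage $k'\ge k$.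

**Step 1: a task stays consistent.** We check that a task $q$ for $k$ is still f.s. with $p_{k'}$ when its turn comes. Let $Q\subseteq q$ be finite and contain $x<b_i$. The negation of $\exists x<b_i\bigwedge Q$ is not in $p_k$, because $p_k\cup q$ is f.s. So this sentence is in $p_k\subseteq p_{k'}$ by completeness. Hence each finite $Q'\subseteq p_{k'}$ is satisfied in $K$ together with $\exists x<b_i\bigwedge Q$, that is, together with $Q$.

**Step 2: treating a task at stage $k'$.** We add one constant and complete the set without computing $Z$. Rename $x$ as $x_{k'}$, and consider the class of complete f.s. sets $r\supseteq p_{k'}\cup q$ of $\Delta_0(S)$ sentences of $L_{k'+1}$.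

The class is nonempty. If both $\varphi$ and $\neg\varphi$ destroyed the f.s. property of a set, there would be finite subsets $Q_1,Q_2$ with neither $Q_1\cup\{\varphi\}$ nor $Q_2\cup\{\neg\varphi\}$ satisfiable, so $Q_1\cup Q_2$ would not be satisfiable. So we may add one of $\varphi,\neg\varphi$ for each $\varphi$ in turn.

The class is $\Pi^0_1(p_{k'})$. The set $p_{k'}\cup q$ is $p_{k'}$-computable, and completeness is a condition of the right form. Each $x_j$ with $j\le k'$ has a fixed bound $x_j<b_{i_j}$ in $p_{k'}\cup q\subseteq r$. So $r$ is f.s. iff for each finite $Q\subseteq r$ the sentence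
$$\exists y_0<b_{i_0}\cdots\exists y_{k'}<b_{i_{k'}}\bigwedge Q(\bar y)$$
is in $p_0$. Indeed, if $r$ is f.s., satisfy $Q$ together with the bounds; the converse is clear. Since $p_0\le_Tp_{k'}$, this is a $\Pi^0_1(p_{k'})$ condition on $r$. By Lemma 7.2 pick $p_{k'+1}=r$ in the class with $Z\not\le_Tp_{k'+1}$.

**Step 3: the structure.** We read a structure off $p=\bigcup_kp_k$. Let $M$ be the set of constants $\{b_i,x_j\}$ modulo $c\sim d\iff(c=d)\in p$. By completeness and f.s., $\sim$ is a congruence for all relations read from $p$: for example $\{c=d,\ S(c),\ \neg S(d)\}$ is not satisfiable. Every constant is bounded by some $b_i$, in the sense that $(c<b_i)\in p$.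

For constants $c,d$ with bounds $b_i,b_{i'}$ let $b_l$ name $b_i+b_{i'}$ in $K$. Then $(c+d<b_l)\in p$, so $\{x<b_l,\ x=c+d\}$ is a task, and treating it yields a constant $e$ with $(e=c+d)\in p$. Similarly for $c\cdot d$. The constants of $L$ are named by some $b_i$. So $M$ is an $L_S$-structure.

By induction on closed terms, $t^M=[c]$ iff $(t=c)\in p$. Indeed, if $t=t_1+t_2$ with $(t_1=c_1),(t_2=c_2)\in p$ and $[c_1]+[c_2]=[e]$, then $(t=e)\in p$ by completeness and f.s., so $t^M=[c]$ iff $(e=c)\in p$ iff $(t=c)\in p$. Products are the same.

**Lemma 8.1 (truth lemma).** For $\Delta_0(S)$ sentences $\varphi$ of $\bigcup_kL_k$: $M\models\varphi\iff\varphi\in p$.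

*Proof.* Induct on $\varphi$. The atomic and Boolean cases are clear, and $\forall$ is $\neg\exists\neg$. Let $(\exists y\le t\,\psi(y))\in p$. Choose $b_l$ with $(t<b_l)\in p$. Then $\{x<b_l,\ x\le t,\ \psi(x)\}$ is a task for any $k$ with $L_k$ containing its constants, so some constant $e$ has $e\le t$ and $\psi(e)$ in $p$. By the induction hypothesis $M\models e\le t\wedge\psi(e)$. Conversely, if $M\models e\le t\wedge\psi(e)$, then both sentences are in $p$, and then so is $\exists y\le t\,\psi$, by completeness and f.s. This proves the lemma.

**Corollary 8.2.**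

1. The map $b_i\mapsto[b_i]$ embeds $K$ as a cofinal, $\Delta_0(S)$-elementary substructure of $M$. $M$ is countable.
2. (Sat) If $q(x)$ is a $p_k$-computable set of $\Delta_0(S)$ formulas over $L_k$ containing some $x<b_i$, and every finite subset of $q$ is satisfiable in $M$, then $q$ is realized in $M$.
3. $Z\notin\mathrm{SSy}(M)$.

*Proof.* For 1, the $L_0$-sentences in $p$ are those of $p_0$, the ones true in $K$; every constant is bounded by some $b_i$. For 2, let $Q\subseteq q$ be finite and contain $x<b_i$. Then $M\models\exists x<b_i\bigwedge Q$, so this sentence is in $p_k$ by Lemma 8.1. Hence $p_k\cup q$ is f.s., $q$ is a task, and the constant added when it is treated realizes it, again by Lemma 8.1. For 3, an element named by $c\in L_k$ codes the set $\{n\in\omega:(n\in c)\in p_k\}\le_Tp_k$, and $Z\not\le_Tp_k$. This proves the corollary.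

## 9. $M$ satisfies $\mathrm I\Sigma_1(S)$ and fails $\mathrm B\Sigma_2(S)$

**Step 1: $(M,S)\models\mathrm I\Sigma_1(S)$.** We move induction up by bounding quantifiers in $K$. A $\Pi_1(S)$ sentence true in $K$ is true in $M$: bound its universal quantifiers by elements of $K$ and use cofinality and $\Delta_0(S)$-elementarity. This covers the basic axioms and $\mathrm I\Delta_0(S)$, stated as LNP.

Now let $\delta(\bar x,z)\in\Delta_0(S)$, with parameters counted among the $\bar x$, and let $b\in M$. Enlarging $b$, assume $b\in K$. By (SC) in $K$ there is $s\in K$ such that for all $k\in K$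
$$K\models\forall\bar x<b\,(\exists z<k\,\delta\to\exists z<s\,\delta).$$
This $\Delta_0(S)$ statement passes to $M$ for every $k\in K$, and by cofinality $M\models\forall\bar x<b\,(\exists z\,\delta\to\exists z<s\,\delta)$. So below $b$ the formula $\exists z\,\delta$ is equivalent to a $\Delta_0(S)$ formula. To apply LNP to $\exists z\,\delta$ at a given solution, take $b$ above the solution and the parameters; $\mathrm I\Delta_0(S)$ does the rest.

**Step 2: $K\prec_{\Sigma_2(S)}M$.** This makes $\lambda$ absolute. Upward: if $w,\bar e\in K$ and $K\models\forall z\,\delta(w,z,\bar e)$, then $M\models\forall z<k\,\delta(w,z,\bar e)$ for all $k\in K$, so $M\models\forall z\,\delta(w,z,\bar e)$. Downward: let $M\models\exists w\,\forall z\,\delta(w,z,\bar e)$ with $\bar e\in K$, and let such a $w$ lie below $b\in K$. By (SC) take $s\in K$ with $K\models\forall w<b\,(\exists z\,\neg\delta\to\exists z<s\,\neg\delta)$. The statement $\exists w<b\,\forall z<s\,\delta$ holds in $M$, hence in $K$, and such a $w\in K$ satisfies $K\models\forall z\,\delta$.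

**Step 3: $\Pi_2(S)$ sentences go up.** This is needed only for Theorem B. Let $K\models\forall x\,\exists y\,\delta$. By $\mathrm B\Sigma_1(S)$, for each $b\in K$ there is $s\in K$ with $K\models\forall x<b\,\exists y<s\,\delta$. This passes to $M$, and $K$ is cofinal, so $M\models\forall x\,\exists y\,\delta$.

**Step 4: $(M,S)\not\models\mathrm B\Sigma_2(S)$.** We collect the pieces. By Steps 1 and 2 and (F), $\Sigma_0(\Sigma_1(S))$ formulas are absolute between $K$ and $M$, so $M\models\lambda(n,v_n)$ for all $n\in\omega$. If $\mathrm B\Sigma_2(S)$ held in $M$, Lemma 6.2 would give $Z\in\mathrm{SSy}(M)$, contradicting Corollary 8.2(3).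

## 10. A cofinal sequence with collection

Let $d_0=b_0$, and let $d_{j+1}=b_i$ for the least $i$ with $b_i>d_j$ and $b_i>b_j$. Write $d_j=b_{\iota(j)}$. The function $\iota$ is $p_0$-computable, since $p_0$ decides all comparisons. Put $A=\{d_j:j\in\omega\}$. It is strictly increasing and $d_{j+1}>b_j$, so $A$ is cofinal in $K$, hence in $M$, and has order type $\omega$. By Lemma 2.1, $(M,S,A)\models\mathrm I\Delta_0(S,A)$ and $\mathrm I\Sigma_1(A)$ fails.

**Proposition 10.1.** $(M,S,A)\models\mathrm B\Sigma_1(S,A)$.

*Proof.* As in Lemma 1.1, it suffices to collect for $\Delta_0(S,A)$ formulas. Let $\forall x<c\,\exists y\,\varphi(x,y,\bar e)$ with $\varphi\in\Delta_0(S,A)$, and suppose that no $b$ satisfies $\forall x<c\,\exists y<b\,\varphi$.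

**Step 1: remove $A$ from bounded parts of $\varphi$.** The aim is a type in the language without $A$. Let $L_k$ contain names for $c,\bar e$, and let $(c<b_i)\in p_k$. Let $\tau$ be the term of Lemma 2.1 for $\varphi$. For $j\in\omega$ let $r(j)$ be least with $\tau(b_i,d_j,\bar e)<d_{r(j)}$. It exists because $A$ is cofinal, and it is $p_k$-computable from $j$, because $p_k$ decides these inequalities. Let $\varphi_j$ be $\varphi$ with each $t\in A$ replaced by $\bigvee_{r\le r(j)}t=d_r$. By (1), for $x<b_i$ and $y<d_j$ we have $M\models\varphi_j(x,y,\bar e)$ iff $(M,S,A)\models\varphi(x,y,\bar e)$.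

**Step 2: the type.** We express "$x$ has no $y$". Put
$$q(x)=\{x<b_i,\ x<c\}\cup\{\forall y<d_j\,\neg\varphi_j(x,y,\bar e):j\in\omega\}.$$
This is a set of $\Delta_0(S)$ formulas over $L_k$, and it is $p_k$-computable. To decide whether a formula that begins with $\forall y<b_l$ belongs to it, compute $\iota(0),\iota(1),\dots$ up to the first $j$ with $d_j>b_l$. If $l$ has not occurred among these values, it never occurs, because later $d_j$ are larger. If $l=\iota(j)$, compute $r(j)$ and $\varphi_j$ and compare.

**Step 3: realize it.** For each $j$, since $d_j$ is not a bound, some $x<c$ satisfies $\forall y<d_j\,\neg\varphi(x,y,\bar e)$, and these conditions get stronger as $j$ grows. So every finite subset of $q$ is satisfiable in $M$. By (Sat) some $x<c$ satisfies all of $q$. Since the $d_j$ are cofinal, $\forall y\,\neg\varphi(x,y,\bar e)$ holds for this $x$, contradicting the assumption. This proves the proposition.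

In particular $(M,A)\models\mathrm B\Sigma_1(A)+\neg\mathrm I\Sigma_1(A)$. Taking $S=\emptyset$, Section 9 gives $M\models\mathrm I\Sigma_1$ and $M\not\models\mathrm B\Sigma_2$. **This proves Theorem A, and the answer to the question is yes.**

## 11. Higher levels: choosing $S$ as a truth predicate

The case $n=1$ of Theorem B is Theorem A. Let $n\ge2$ and let $N\models\mathrm{PA}$ be countable and nonstandard. We choose $S$ so that $\Sigma_1(S)$ reaches $\Sigma_n$.

**Step 1: the predicate.** We define truth for $\Sigma_1,\dots,\Sigma_{n-1}$ formulas. Let $U(e,v)$ be a $\Delta_0$ formula such that every $\Sigma_1$ formula $\sigma(x)$ is $\mathrm I\Sigma_1$-provably equivalent to $\exists y\,U(e,\langle x,y\rangle)$ for some $e\in\omega$ (the standard universal $\Sigma_1$ formula). Put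
$$\mathrm{Sat}_1(e,x)\equiv\exists y\,U(e,\langle x,y\rangle),\qquad\mathrm{Sat}_{m+1}(e,x)\equiv\exists y\,\neg\mathrm{Sat}_m(e,\langle x,y\rangle).$$
Then $\mathrm{Sat}_m$ is $\Sigma_m$, and every $\Sigma_m$ formula $\sigma(x)$ is $\mathrm I\Sigma_1$-provably equivalent to $\mathrm{Sat}_m(e,x)$ for some $e\in\omega$. This is by induction on $m$: if $\sigma=\exists y\,\xi(x,y)$ with $\xi\in\Pi_m$, then $\neg\xi(\pi_0(u),\pi_1(u))$ is $\Sigma_m$ in $u$, hence equivalent to $\mathrm{Sat}_m(e,u)$ for some $e$, and so $\sigma(x)$ is equivalent to $\exists y\,\neg\mathrm{Sat}_m(e,\langle x,y\rangle)$. In $N$ let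
$$S=\{\langle m,e,x\rangle:1\le m\le n-1,\ \mathrm{Sat}_m(e,x)\}.$$
As $S$ is definable in $N\models\mathrm{PA}$, $(N,S)$ satisfies induction for all $L_S$-formulas. Run Sections 4–10 with this $S$.

**Step 2: $S$ keeps its meaning in $M$.** We list $\Pi_2(S)$ sentences that determine $S$. Write $S(m,e,x)$ for $S(\langle m,e,x\rangle)$. Consider
$$\forall t\,\big(S(t)\to\exists m,e,x\le t\,(t=\langle m,e,x\rangle\wedge1\le m\le n-1)\big),$$
$$\forall e,x\,\big(S(1,e,x)\leftrightarrow\exists y\,U(e,\langle x,y\rangle)\big),$$
$$\forall e,x\,\big(S(m{+}1,e,x)\leftrightarrow\exists y\,\neg S(m,e,\langle x,y\rangle)\big)\qquad(1\le m<n-1).$$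
They are finitely many $\Pi_2(S)$ sentences, true in $N$. They pass to $J$ since $J\prec_{\Sigma_1(S)}N$, to $K$ since $K\prec_{\Sigma_2(S)}J$, and to $M$ by Section 9, Step 3. By induction on $m$,
$$S^M=\{\langle m,e,x\rangle:1\le m\le n-1,\ M\models\mathrm{Sat}_m(e,x)\}.$$

**Step 3: translation.** We read off the arithmetic strength of $M$. Since $M\models\mathrm I\Sigma_1$, every $\Sigma_n$ formula is in $M$ of the form $\exists y\,\neg S(n-1,e,\langle x,y\rangle)$ with parameters coded into $x$. So $\mathrm I\Sigma_1(S)$ gives $M\models\mathrm I\Sigma_n$. In $M$, $\Delta_0(S)$ formulas are Boolean combinations and bounded quantifications of $\Sigma_{n-1}$ formulas, hence $\Delta_n$, because $\mathrm I\Sigma_n$ proves $\mathrm B\Sigma_n$, which makes $\Delta_n$ closed under bounded quantifiers. So $\Sigma_2(S)$ formulas are $\Sigma_{n+1}$ in $M$. If $M\models\mathrm B\Sigma_{n+1}$, then $\mathrm B\Sigma_2(S)$ would hold in $M$, contradicting Section 9, Step 4. So $M\models\mathrm I\Sigma_n+\neg\mathrm B\Sigma_{n+1}$. Section 10 gives the cofinal $A$ of order type $\omega$ with $(M,A)\models\mathrm B\Sigma_1(A)+\neg\mathrm I\Sigma_1(A)$.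 **This proves Theorem B.**

## 12. Standard systems closed under jump

In Theorem A, $\omega$ is $\Sigma_1(A)$-definable by Lemma 2.1. So Theorem C implies that $\mathrm{SSy}(M)$ for the $M$ of Theorem A is not closed under jump. We now prove Theorem C.

One textbook fact is needed: for nonstandard $M\models\mathrm I\Sigma_1$, $\mathrm{SSy}(M)$ is a Turing ideal. Joins are clear. If $x$ codes $X$ on $\omega$ and $Y=\Phi_e^X$, then for nonstandard $d$ the set of $n<d$ such that some computation $h<d$ of machine $e$ on $n$, with oracle answers taken from $x$, halts with output $1$ is coded. It agrees with $Y$ on $\omega$: the genuine computation on a standard $n$ is standard, and $M$ knows that computations are deterministic.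

Let $M$ and $A$ be as in Theorem C.

**Step 1: a cofinal function on $\omega$.** We turn the definition of $\omega$ into a sequence. Let $\omega=\{m\in M:\exists y\,\varphi(m,y)\}$ with $\varphi\in\Delta_0(A)$, with parameters. Let $\Gamma(i,u)$ be the $\Delta_0(A)$ formula "$u$ is least with $\forall m\le i\,\exists y\le u\,\varphi(m,y)$". For $i\in\omega$ finitely many witnesses have a maximum, so $\mathrm I\Delta_0(A)$ gives a unique $u$, which we call $g(i)$. For $i\notin\omega$ no $u$ satisfies $\Gamma(i,u)$, because already $m=i$ has no witness. The function $g:\omega\to M$ is nondecreasing. It is cofinal: if $g\le b$ on $\omega$, then $\omega=\{m\le d:\exists y\le b\,\varphi(m,y)\}$ for any nonstandard $d$, contradicting $\mathrm I\Delta_0(A)$.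

**Step 2: a failure of $\mathrm B\Sigma_2$ as a relation on $\omega$.** Suppose $\mathrm B\Sigma_2$ fails. By pairing, $\Pi_1$ collection fails, so there are $\theta\in\Delta_0$ (with parameters) and $a$ such that $\forall x<a\,\exists w\,\forall z\,\theta(x,w,z)$, but for no $b$ does $\forall x<a\,\exists w\le b\,\forall z\,\theta$ hold. For $i,j,k\in\omega$ let
$$R(i,j,k):\quad\forall x<a\,\forall w\le g(i)\,\big[\exists z\le g(k)\,\neg\theta(x,w,z)\to\exists z\le g(j)\,\neg\theta(x,w,z)\big].$$

**Step 3: $R\in\mathrm{SSy}(M)$.** We use collection to code $R$, viewed as a set of triples $\langle i,j,k\rangle$. Suppose $R\notin\mathrm{SSy}(M)$, and fix a nonstandard $a'$. Every $r<2^{a'}$ errs about $R$ at some standard triple. So for every $r<2^{a'}$ there is $y$ such that for some $i,j,k,u_1,u_2,u_3\le y$ we have $\langle i,j,k\rangle<a'$, $\Gamma(i,u_1)$, $\Gamma(j,u_2)$, $\Gamma(k,u_3)$, and $r$ disagrees at $\langle i,j,k\rangle$ with the $\Delta_0$ condition obtained from $R$ by writing $u_1,u_2,u_3$ for $g(i),g(j),g(k)$. This is a $\Delta_0(A)$ property of $r$ and $y$. By $\mathrm B\Sigma_1(A)$ some $y_0$ bounds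 such $y$ for all $r<2^{a'}$. By $\Gamma$ the $i,j,k$ involved are standard, with $g$-values $\le y_0$, and since $g$ is nondecreasing and cofinal there are only finitely many such numbers. Hence some standard $r$ agrees with $R$ on all triples of them, a contradiction.

**Step 4: the function $h$.** We use the jump. Given $i\in\omega$, (SC) in $M$ provides $s$ such that for all $x<a$ and $w\le g(i)$, if some $z$ has $\neg\theta(x,w,z)$ then some $z<s$ does. Choose $j\in\omega$ with $g(j)\ge s$. This shows $\forall i\,\exists j\,\forall k\,R(i,j,k)$ over $\omega$. Let $h(i)$ be the least such $j$. Then $h\le_TR'$, since $R'$ decides $\forall k\,R(i,j,k)$. As $\mathrm{SSy}(M)$ is a Turing ideal closed under jump, it contains the graph of $h$. Let $\eta\in M$ satisfy $\langle i,j\rangle\in\eta\iff h(i)=j$ for all $i,j\in\omega$.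

**Step 5: collect and contradict.** We have
$$\forall x<a\ \exists y\ \exists i,j,u,u'\le y\,\big[\Gamma(i,u)\wedge\Gamma(j,u')\wedge\langle i,j\rangle\in\eta\wedge\exists w\le u\,\forall z\le u'\,\theta(x,w,z)\big].$$
Indeed, take $w$ with $\forall z\,\theta(x,w,z)$, then $i\in\omega$ with $g(i)\ge w$, and $j=h(i)$, $u=g(i)$, $u'=g(j)$. By $\mathrm B\Sigma_1(A)$ some $y_0$ bounds such $y$ for all $x<a$.

Take $i_0\in\omega$ with $g(i_0)>y_0$. Since $g(i_0)$ is not a bound, some $x<a$ satisfies $\forall w\le g(i_0)\,\exists z\,\neg\theta(x,w,z)$. For this $x$ we get $i,j,u,u'\le y_0$ as displayed. By $\Gamma$, $i,j\in\omega$, so $j=h(i)$, $u=g(i)$ and $u'=g(h(i))$. We also get $w\le g(i)\le y_0<g(i_0)$ with $\forall z\le g(h(i))\,\theta(x,w,z)$. By the choice of $x$ some $z$ has $\neg\theta(x,w,z)$, and $z\le g(k)$ for some $k\in\omega$. Now $R(i,h(i),k)$ yields $\exists z\le g(h(i))\,\neg\theta(x,w,z)$, a contradiction. So $M\models\mathrm B\Sigma_2$. **This proves Theorem C.**
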